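
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}

\title{Color Lie superalgebras with an automorphism of finite order\\ and finite-dimensional fixed points}


\begin{abstract}
Let $L$ be a color Lie superalgebra, graded by an abelian group $Q$ over a field of any characteristic, and let $\varphi$ be an automorphism of $L$ of finite order $n$ whose fixed points form a space of finite dimension $m$. We prove that $L$ has a homogeneous soluble ideal whose codimension and derived length are bounded in terms of $n$ and $m$ only. The group $Q$ may be infinite. The heart of the proof is that a graded-simple algebra with a $\mathbb Z_n$-grading whose zero component is finite-dimensional is itself finite-dimensional. This is shown by applying Kreknin's argument to a hierarchy of generic elements in an ultrapower.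
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $F$ be a field and let $Q$ be an abelian group. Let $\epsilon:Q\times Q\to F^*$ be a skew-symmetric bilinear form, which means that
\[
\epsilon(p,q)\epsilon(q,p)=1,\qquad \epsilon(p_1+p_2,q)=\epsilon(p_1,q)\epsilon(p_2,q),\qquad \epsilon(p,q_1+q_2)=\epsilon(p,q_1)\epsilon(p,q_2).
\]
A $Q$-graded algebra $L=\bigoplus_{q\in Q}L_q$ over $F$ is a \emph{color Lie superalgebra}, or \emph{color algebra} for short, if
\begin{equation}\label{eq:axioms}
xy=-\epsilon(p,q)\,yx,\qquad x(yz)=(xy)z+\epsilon(p,q)\,y(xz)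
\end{equation}
for all $x\in L_p$, $y\in L_q$, $z\in L_t$. If $Q=0$, these are anticommutativity and the Jacobi identity. If $Q=\mathbb Z_2$ and $\epsilon(i,j)=(-1)^{ij}$, they are the identities of Lie superalgebras. In characteristics $2$ and $3$ we impose no further axioms.

An automorphism $\varphi$ of $L$ is by definition required to preserve the grading, $L_q^\varphi\subseteq L_q$. We write $C_L(\varphi)=\{x\in L:x^\varphi=x\}$. A subspace, in particular an ideal, is \emph{homogeneous} if it is the direct sum of its intersections with the components $L_q$. The derived series is $L^{(0)}=L$, $L^{(k+1)}=L^{(k)}L^{(k)}$. The algebra $L$ is \emph{soluble of derived length at most $k$} if $L^{(k)}=0$.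

By a theorem of Bergen and Grzeszczuk, if $Q$ is finite and $L$ admits an automorphism $\varphi$ of finite order with $C_L(\varphi)=0$, then $L$ is soluble. The following problem is posed in \cite{Mak}. Suppose that $Q$ is finite, that $\varphi$ has finite order $n$, and that $\dim C_L(\varphi)=m<\infty$. Must $L$ contain a homogeneous soluble ideal of finite codimension, with the codimension and the derived length bounded in terms of $n$ and $m$ and independently of $|Q|$?

\subsection{What to expect}

Suppose that $F$ contains a primitive $n$-th root of unity $\omega$. Then $L$ is the direct sum of the eigenspaces $L_i=\{x:x^\varphi=\omega^ix\}$, $i\in\mathbb Z_n$, and $L_iL_j\subseteq L_{i+j}$, $L_0=C_L(\varphi)$. The question is therefore what a small component $L_0$ of a $\mathbb Z_n$-grading says about the whole algebra. For $n=1$ we have $L=L_0$, and the zero ideal has codimension $m$. For $n=2$ and $m=0$ we have $L=L_1$ and $L_1L_1\subseteq L_0=0$, so $L$ has zero multiplication.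

When $m>0$ one cannot expect $L$ itself to be soluble. The algebra $\mathfrak{sl}_2(\mathbb C)$ has an automorphism of order $2$ with one-dimensional fixed points. For every even $n$, sums of copies of $\mathfrak{sl}_2(\mathbb C)$ give examples in which the only soluble ideal is $0$ and its codimension is $\frac32nm$ (Proposition~\ref{prop:lower}). The natural guess is that such finite-dimensional pieces are the only obstruction. There is a reason for caution, though. If $\mathbb Z_n$ is replaced by $\mathbb Z_p\times\mathbb Z_p$, the guess fails already for Lie algebras with $L_0=0$. The infinite-dimensional simple complex Lie algebra $\mathfrak{sl}_p(\mathbb C(t))$ has such a grading (Proposition~\ref{prop:cyclic}). A proof must therefore use that $\mathbb Z_n$ is cyclic.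

\subsection{Results}

The guess is correct. In the following statements $\mathbb N$ contains $0$, $n\ge1$, and $Q$ is an arbitrary abelian group, finite or not.

\begin{theorem}\label{thm:main}
There are functions $f,g:\mathbb N^2\to\mathbb N$ with the following property. Let $L=\bigoplus_{q\in Q}L_q$ be a color algebra over a field $F$ with an automorphism $\varphi$ of finite order $n$ and $\dim C_L(\varphi)=m<\infty$. Then $L$ has a $\varphi$-invariant homogeneous soluble ideal of codimension at most $f(n,m)$ and derived length at most $g(n,m)$. If $m=0$, then $L^{(2^{n-1}-1)}=0$.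
\end{theorem}

In particular, the problem posed in \cite{Mak} has an affirmative answer.

The work is done in the graded setting. For a $\mathbb Z_n\times Q$-graded algebra $L$ put $L_i=\bigoplus_{q\in Q}L_{(i,q)}$ for $i\in\mathbb Z_n$. We call such an $L$ a color algebra if the identities \eqref{eq:axioms} hold with $\epsilon$ pulled back from $Q$, that is, if $\epsilon$ sees only the $Q$-degrees.

\begin{theorem}\label{thm:graded}
There are functions $c,d:\mathbb N^2\to\mathbb N$ such that every $\mathbb Z_n\times Q$-graded color algebra $L$ with $\dim L_0\le m$ has a $\mathbb Z_n\times Q$-homogeneous soluble ideal of codimension at most $c(n,m)$ and derived length at most $d(n,m)$.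
\end{theorem}

The functions are obtained by a compactness argument and are not explicit. For $m>0$ we do not claim a bound for the derived length that depends on $n$ alone.

\subsection{Plan of the proof}

Section~\ref{sec:words} sets up the calculus of left-normed products. Section~\ref{sec:kreknin} proves a version of Kreknin's argument, in which the algebra is replaced by a ladder of subspaces with no component of degree $0$. The case $L_0=0$ of Theorem~\ref{thm:graded} follows at once. Section~\ref{sec:simple} shows that a graded-simple algebra with finite-dimensional zero component is finite-dimensional. It begins with $n=2$, where the idea fits on half a page, and then explains what has to change for larger $n$. Section~\ref{sec:minimal} passes from graded-simple algebras to minimal ideals. Section~\ref{sec:qual} deduces that every $L$ with $\dim L_0<\infty$ has a soluble ideal of finite codimension, without a bound. Section~\ref{sec:uniform} produces the bounds by an ultraproduct, and Section~\ref{sec:auto} returns to automorphisms. Section~\ref{sec:limits} contains the examples mentioned above.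

In the proof of Theorem~\ref{thm:graded} the cyclicity of $\mathbb Z_n$ enters only through Lemma~\ref{lem:kreknin}. Apart from that lemma and its corollary, Sections~\ref{sec:simple}--\ref{sec:uniform} use only that $\mathbb Z_n$ is a finite abelian group of order $n$.

\section{Words}\label{sec:words}

Throughout, $n\ge1$, $\mathbb Z_n=\mathbb Z/n$ is identified with $\{0,\dots,n-1\}$ as a set, and $\Gamma=\mathbb Z_n\times Q$. Let $L$ be a $\Gamma$-graded color algebra. From now on, ``homogeneous'' refers to $\Gamma$ unless said otherwise. For a homogeneous $x$ let $|x|\in\mathbb Z_n$ be its $\mathbb Z_n$-degree, and let $\epsilon(x,y)$ be $\epsilon$ of the $Q$-degrees of $x$ and $y$. The zero element counts as homogeneous of every degree. A \emph{unit} is a nonzero scalar. The units below depend only on the degrees of the elements involved, and their values never matter.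

For subspaces $A,B$ let $AB$ be the span of all products $ab$. If $A$ and $B$ are homogeneous, then $AB=BA$. An \emph{ideal} is a homogeneous subspace $I$ with $IL\subseteq I$.

We write $xy_1y_2\cdots y_h=(\cdots((xy_1)y_2)\cdots)y_h$ and call this a \emph{word} of length $h$ starting with $x$, with \emph{letters} $y_1,\dots,y_h$. The word is \emph{zero-sum} if $|x|+|y_1|+\dots+|y_h|=0$. If $A=\{a_1<\dots<a_k\}$ is a subset of $\{1,\dots,h\}$, then $xy_A=xy_{a_1}\cdots y_{a_k}$ and $xy_\emptyset=x$. We write $A^c$ for the complement of $A$ in $\{1,\dots,h\}$.

Since $\epsilon(x,y)\,y(xz)=-\epsilon(x,y)\epsilon(y,x)\epsilon(y,z)(xz)y=-\epsilon(y,z)(xz)y$, the second axiom in \eqref{eq:axioms} reads, for homogeneous elements,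
\begin{equation}\label{eq:jacobi}
x(yz)=(xy)z-\epsilon(y,z)(xz)y,\qquad (xy)z=x(yz)+\epsilon(y,z)(xz)y .
\end{equation}
We use it in three forms.

\emph{Swap.} For homogeneous $w,a,b$,
\begin{equation}\label{eq:swap}
wab=\epsilon(a,b)\,wba+w(ab).
\end{equation}
Thus interchanging two neighboring letters of a word costs a unit and a correction, which is a word shorter by one.

\emph{Unfolding.} If $c=c_0c_1\cdots c_p$ is a word in homogeneous elements and $x$ is homogeneous, then
\begin{equation}\label{eq:unfold}
x\cdot c\ \text{ is a linear combination of words }\ xc_{\sigma(0)}c_{\sigma(1)}\cdots c_{\sigma(p)},\quad \sigma\text{ a permutation}.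
\end{equation}
This follows by induction on $p$. With $c'=c_0\cdots c_{p-1}$ we have $x(c'c_p)=(xc')c_p-\text{unit}\cdot(xc_p)c'$, and the induction hypothesis applies to $x\cdot c'$ and $(xc_p)\cdot c'$.

\emph{Leibniz rule.} For homogeneous $u_1,\dots,u_k,z_1,\dots,z_h$,
\begin{equation}\label{eq:leibniz}
(u_1u_2\cdots u_k)z_1\cdots z_h=\sum \text{unit}\cdot(u_1z_{A_1})(u_2z_{A_2})\cdots(u_kz_{A_k}),
\end{equation}
where the products of $k$ factors are left-normed and the sum is over all ways to write $\{1,\dots,h\}$ as a disjoint union of sets $A_1,\dots,A_k$, some possibly empty. For $h=1$ this follows by induction on $k$ from the second formula in \eqref{eq:jacobi}, namely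
$(u_1\cdots u_k)z=(u_1\cdots u_{k-1})(u_kz)+\text{unit}\cdot((u_1\cdots u_{k-1})z)u_k$. The general case follows by induction on $h$.

By the Leibniz rule, if $I$ is an ideal, then so is $I^2=II$. The ideal generated by a homogeneous element $x$ is the span of all words $xy_1\cdots y_h$, $h\ge0$, with homogeneous letters.

Finally, any $n$ elements $g_1,\dots,g_n$ of $\mathbb Z_n$ contain a nonempty subfamily with sum $0$. Indeed, two of the $n+1$ partial sums $0,g_1,g_1+g_2,\dots$ coincide.

\section{Kreknin's argument for systems}\label{sec:kreknin}

We need the fact that $L$ is soluble if $L_0=0$, but also a version of it for a ladder of subspaces, none of which has to be a subalgebra. All that is assumed is that multiplying an element of one rung by elements of \emph{lower} rungs keeps us in the rung. In Section~\ref{sec:simple} the rungs will consist of generic elements.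

A \emph{system} in a $\Gamma$-graded color algebra is a family $\mathcal X=(X(1),\dots,X(T))$ of homogeneous subspaces such that
\[
X(t)_0=0\quad\text{and}\quad X(t)X(s)\subseteq X(t)\ \text{ for } s<t .
\]
Its \emph{derived system} $\mathcal X'$ has the entries $X'(t)=\sum_{s<t}X(t)X(s)\subseteq X(t)$. It is again a system, since $X'(t)X'(s)\subseteq X(t)X(s)\subseteq X'(t)$ for $s<t$. Put $\mathcal X^{[0]}=\mathcal X$ and $\mathcal X^{[r+1]}=(\mathcal X^{[r]})'$, with entries $X^{[r]}(t)$.

\begin{lemma}\label{lem:kreknin}
Every system $\mathcal X$ satisfies $\mathcal X^{[2^{n-1}-1]}=0$.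
\end{lemma}

For $n=2$ all elements of the rungs have degree $1$, so $X(t)X(s)\subseteq X(t)_0=0$ and $\mathcal X'=0$. For $n=3$ the mechanism becomes visible. The only way to obtain degree $1$ from two degrees in $\{1,2\}$ is $2+2$, so $X'(s)_1$ is spanned by products $y_0y_1$ with $y_0\in X(s)_2$, $y_1\in X(s')_2$, $s'<s$. In $X^{[2]}(t)_2$ we meet only products $ab$ with $a\in X'(t)_1$, $b\in X'(s)_1$, $s<t$, and for $b=y_0y_1$ as above, $a(y_0y_1)=(ay_0)y_1-\text{unit}\cdot(ay_1)y_0=0$, since $ay_0,ay_1\in X(t)_0=0$. So $X^{[2]}(t)$ lives in degree $1$ only. Then $X^{[3]}(t)\subseteq X^{[2]}(t)$ lives in degree $1$ and in degree $1+1=2$, hence is $0$. The general proof eliminates the degrees $1,2,\dots,n-1$ one after another: it rewrites elements as words in entries of higher and higher degrees.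

\begin{proof}
For $1\le k\le n$ let $Y_k(\mathcal X)(t)$ be the span of the words $xy_1\cdots y_p$, $p\ge0$, with homogeneous $x\in X(t)$, $y_i\in X(s_i)$, $s_i<t$, in which $x,y_1,\dots,y_p$ all have $\mathbb Z_n$-degree in $\{k,\dots,n-1\}$. We prove, for all systems $\mathcal X$ simultaneously and all $t$,
\begin{align*}
(B_k)&\qquad X^{[2^k-1]}(t)\subseteq Y_{k+1}(\mathcal X)(t) &&(0\le k\le n-1),\\
(A_k)&\qquad X^{[2^{k-1}]}(t)_k\subseteq Y_{k+1}(\mathcal X)(t) &&(1\le k\le n-1).
\end{align*}
Since $Y_n(\mathcal X)=0$, the lemma is $(B_{n-1})$. The statement $(B_0)$ holds because $X(t)_0=0$.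

\emph{$(B_{k-1})$ implies $(A_k)$.} The left side of $(A_k)$ is spanned by products $ab$ with homogeneous $a\in X^{[2^{k-1}-1]}(t)_i$ and $b\in X^{[2^{k-1}-1]}(s)_j$, where $s<t$, $i,j\in\{1,\dots,n-1\}$ and $i+j\equiv k$ modulo $n$. So $i+j$ equals $k+n$ or $k$.

If $i+j=k+n$, then $i=k+(n-j)>k$ and likewise $j>k$, so $ab\in Y_{k+1}(\mathcal X)(t)$.

Let $i+j=k$. By $(B_{k-1})$, $b$ is a linear combination of words $y_0y_1\cdots y_p$ whose entries have degrees at least $k$ and lie in spaces $X(s')$ with $s'\le s<t$. We may take these words of the same degree as $b$. By \eqref{eq:unfold}, $ab$ is a combination of words $ay_0\cdots y_p$ in such entries, reordered. Let $u=ay_0\cdots y_{p-1}$. It lies in $X(t)$, because all $y_i$ come from rungs below $t$. Let $g=|y_p|\ge k$. Since $uy_p$ has degree $k$, we have $|u|\equiv k-g$. If $g=k$, then $u\in X(t)_0=0$. If $g>k$, then $|u|=n+k-g$ satisfies $k<|u|<n$, and $uy_p\in Y_{k+1}(\mathcal X)(t)$.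

\emph{$(B_{k-1})$ and $(A_k)$ imply $(B_k)$ for $1\le k\le n-1$.} Let $\mathcal Z=\mathcal X^{[2^{k-1}]}$. Since $2^{k-1}+(2^{k-1}-1)=2^k-1$, statement $(B_{k-1})$ for $\mathcal Z$ gives
$X^{[2^k-1]}(t)=Z^{[2^{k-1}-1]}(t)\subseteq Y_k(\mathcal Z)(t)$. Take a word spanning $Y_k(\mathcal Z)(t)$. Its entries of degree greater than $k$ lie in the corresponding spaces $X(s)$. Its entries of degree $k$ and rung $s$ lie in $Y_{k+1}(\mathcal X)(s)$ by $(A_k)$, so they are combinations of words in entries of degree greater than $k$ from rungs at most $s$, the first from rung $s$ itself. Insert these. The initial entry then becomes a word of the required form, and each multiplication by a later entry is turned by \eqref{eq:unfold} into successive multiplications by letters of degree greater than $k$ from rungs below $t$. The result lies in $Y_{k+1}(\mathcal X)(t)$.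
\end{proof}

\begin{corollary}\label{cor:zero}
If $L_0=0$, then $L^{(2^{n-1}-1)}=0$.
\end{corollary}

\begin{proof}
Put $X(t)=L$ for $1\le t\le 2^{n-1}$. This is a system. By induction on $r$, $X^{[r]}(t)\supseteq L^{(r)}$ for $t\ge r+1$, since for $t\ge r+2$ we have $X^{[r+1]}(t)\supseteq X^{[r]}(t)X^{[r]}(t-1)\supseteq L^{(r)}L^{(r)}$. Take $r=2^{n-1}-1$ and $t=2^{n-1}$ in Lemma~\ref{lem:kreknin}.
\end{proof}

\section{Graded-simple algebras}\label{sec:simple}

We call a $\Gamma$-graded color algebra \emph{graded-simple} if it is nonzero and has no ideals except $0$ and itself. Recall that ideals are homogeneous by convention.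

\begin{theorem}\label{thm:simple}
Let $S$ be a graded-simple $\Gamma$-graded color algebra over $F$ with $S^2\ne0$ and $\dim S_0<\infty$. Then $\dim S<\infty$.
\end{theorem}

Throughout the section $S$ is as in the theorem and $m=\dim S_0$. Since $S^2$ is a nonzero ideal, $S^2=S$. By Corollary~\ref{cor:zero}, $S_0\ne0$, since otherwise $S$ would be soluble and perfect, hence zero. This gives a way to detect nonzero elements:
\begin{equation}\label{eq:detect}
\begin{minipage}{0.82\linewidth}
if $x\in S_j$, $j\ne0$, is homogeneous and all zero-sum words $xy_1\cdots y_h$ with homogeneous letters vanish, then $x=0$.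
\end{minipage}
\end{equation}
Indeed, the ideal generated by $x$ has zero component of degree $0$, so it is not $S$.

\subsection{The idea for $n=2$}\label{subsec:two}

Let $n=2$ and suppose that $\dim S_1=\infty$. We look for a contradiction.

(a) \emph{If $xS_1=0$ for some $x\in S_1$, then $x=0$.} The space $R=\{x\in S_1:xS_1=0\}$ is homogeneous, and for homogeneous $x\in R$, $a\in S_0$, $u\in S_1$ we have $(xa)u=x(au)+\text{unit}\cdot(xu)a=0$. So $R$ is an ideal inside $S_1$, and $R\ne S$ since $S_0\neq 0$. Hence $R=0$.

(b) For a finite set $X$ of homogeneous elements of $S_1$ put $V_X=\{v\in S_1:vx=0\text{ for all }x\in X\}$. This is a homogeneous subspace. The products $vx$ lie in the finite-dimensional space $S_0$, so $V_X$ has finite codimension in $S_1$. \emph{We have $V_XV_X\ne0$.} Otherwise write $S_1=V_X\oplus C$ with $C$ finite-dimensional and homogeneous. Then $\{x\in V_X:xC=0\}$ has finite codimension in $S_1$ and annihilates $V_X+C=S_1$, so it is $0$ by (a), and $\dim S_1<\infty$.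

(c) The nonzero subspaces $V_XV_X$ of $S_0$ decrease when $X$ grows. As $\dim S_0<\infty$, they have a smallest member $Z\ne0$. Let $u\in S_1$ be homogeneous. Then $Z\subseteq V_{\{u\}}V_{\{u\}}$, and the Leibniz rule gives
\[
Zu\subseteq (V_{\{u\}}u)V_{\{u\}}+V_{\{u\}}(V_{\{u\}}u)=0 .
\]
Hence $ZS_1=0$.

(d) The space $\{a\in S_0:aS_1=0\}$ contains $Z\ne0$. It is an ideal, since $(ab)u=a(bu)+\text{unit}\cdot(au)b=0$ for homogeneous $a$ in it, $b\in S_0$ and $u\in S_1$. So it is $S$, and $S_1=0$, a contradiction.

Two facts carry this argument. Elements that are \emph{generic} with respect to a finite set $X$, in the sense that zero-sum words of bounded length with letters in $X$ vanish on them, form a subspace of finite codimension. Yet their products still reach some fixed $z\ne0$. For $n\ge3$ both facts persist, but step (c) breaks down. If $z=\sum v_kw_k$ with $v_k,w_k$ generic of opposite degrees, then genericity makes $v_ku$ vanish when $|u|=-|v_k|$. For other $u$ the element $v_ku$ is just another generic element. We exploit the resulting structure instead. The elements generic with respect to all of $S$ form an $S$-module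 $V(1)$ without component of degree $0$. Elements generic with respect to $S$ \emph{and} $V(1)$ form $V(2)$, and so on. This is a system in the sense of Section~\ref{sec:kreknin}, while $S$ is contained in every $V(t)V(t)$. Substituting this representation into itself sufficiently often, we write elements of a high rung as elements of a derived system that is zero.

\subsection{Zero-sum words of bounded length}

Let $R_r$ be the span of the homogeneous $x\in S$ with $|x|\ne0$ such that all zero-sum words $xy_1\cdots y_h$ with $h\le r$ and homogeneous letters vanish. For a fixed degree $\gamma\in\Gamma$ this property defines a subspace of $S_\gamma$, so every homogeneous element of $R_r$ has it. We have $R_0=\bigoplus_{j\ne0}S_j\supseteq R_1\supseteq\cdots$.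

If $x\in R_r$ is homogeneous, then, up to units, a zero-sum word $xy_1\cdots y_{r+1}$ does not change when its letters are permuted. Indeed, by \eqref{eq:swap} a swap changes it, up to a unit, by a zero-sum word of length $r$ starting with $x$.

\begin{lemma}\label{lem:rank}
{\rm(a)} $R_{n-1}=0$. {\rm(b)} If $R_1$ has finite codimension in $R_0$, then $\dim S<\infty$.
\end{lemma}

\begin{proof}
(a) Let $r\ge n-1$, let $x\in R_r$ be homogeneous and let $xy_1\cdots y_{r+1}$ be a zero-sum word. Among its $r+1\ge n$ letters there is a nonempty subfamily $\{y_i\}_{i\in I}$ with sum of degrees $0$. It is not the whole family, since $\sum|y_i|=-|x|\ne0$. Move the letters $y_i$, $i\in I$, to the end. The initial part $xy_{I^c}$ is then a zero-sum word of length at most $r$, so it vanishes. Hence $R_r=R_{r+1}$ for all $r\ge n-1$, and \eqref{eq:detect} gives $R_{n-1}=0$.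

(b) Let $R_0=R_1\oplus C$ with $C$ spanned by a finite set $E$ of linearly independent homogeneous elements. Let $r\ge1$, let $x\in R_r$ be homogeneous and let $xy_1\cdots y_{r+1}$ be a zero-sum word. If some $y_i$ lies in $S_0$, move it to the end. The initial part is zero-sum of length $r$, so the word vanishes. If some $y_i$ lies in $R_1$, move it to the end. The word becomes $uy_i=\text{unit}\cdot y_iu$, and $y_iu$ is a zero-sum word of length $1$ starting with $y_i\in R_1$, so it vanishes too. Since $S=S_0\oplus R_1\oplus C$, by multilinearity $x$ lies in $R_{r+1}$ if and only if all zero-sum words $xe_1\cdots e_{r+1}$ with $e_i\in E$ vanish. For each of the finitely many tuples $(e_1,\dots,e_{r+1})$ the map $x\mapsto xe_1\cdots e_{r+1}$ sends the component of $R_r$ of $\mathbb Z_n$-degree $-\sum|e_i|$ to the finite-dimensional space $S_0$. So $R_{r+1}$ has finite codimension in $R_r$ for all $r\ge1$. With (a) we conclude that $0=R_{n-1}$ has finite codimension in $R_0$.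
\end{proof}

\subsection{Elements generic with respect to finite data}

Let $\mathcal P$ be the set of pairs $P=(X,H)$, where $X$ is a finite set of homogeneous elements of $S$ and $H\in\mathbb N$. It is directed by $(X,H)\le(X',H')$ if and only if $X\subseteq X'$ and $H\le H'$. For $P=(X,H)$ let $V_P$ be the span of the homogeneous $v\in S$, $|v|\ne0$, such that all zero-sum words $vx_1\cdots x_h$ with $h\le H$ and $x_i\in X$ vanish. As before, every homogeneous element of $V_P$ has this property. Only finitely many tuples of letters are involved and the values of the words lie in $S_0$, so $V_P$ is a homogeneous subspace of finite codimension in $R_0$. It decreases when $P$ grows. Put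
\[
Z_P=\sum_{j\ne0}(V_P)_j(V_P)_{-j}\subseteq S_0 .
\]

We use the following remark twice. Let $Z'_P$ $(P\in\mathcal P)$ be nonzero subspaces of $S_0$ that decrease when $P$ grows. Choose $P_0$ with $\dim Z'_{P_0}$ minimal. For any $P$ take $P'\ge P,P_0$. Then $Z'_{P_0}=Z'_{P'}\subseteq Z'_P$. Hence
\begin{equation}\label{eq:stab}
\bigcap_{P}Z'_P=Z'_{P_0}\ne0 .
\end{equation}

\begin{lemma}\label{lem:Z}
If $\dim S=\infty$, then $\bigcap_PZ_P\ne0$.
\end{lemma}

\begin{proof}
By \eqref{eq:stab} it suffices that all $Z_P$ are nonzero. Suppose that $Z_P=0$ for some $P$. For $j\neq0$ write $S_{-j}=(V_P)_{-j}\oplus C_{-j}$ with $C_{-j}$ homogeneous and finite-dimensional. The space $\{x\in(V_P)_j:xC_{-j}=0\}$ is homogeneous and has finite codimension in $S_j$. It annihilates $(V_P)_{-j}$ since $Z_P=0$, hence it annihilates $S_{-j}$, so it lies in $R_1$. Thus $R_1$ has finite codimension in $R_0$, and $\dim S<\infty$ by Lemma~\ref{lem:rank}(b).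
\end{proof}

\emph{From now on to the end of Section~\ref{sec:simple} we suppose that $\dim S=\infty$} and derive a contradiction.

\subsection{Graded ultraproducts and levels}\label{subsec:ultra}

We now need elements that are generic with respect to all of $S$, then elements generic with respect to $S$ and these, and so on. Ultrapowers provide them.

An \emph{ultrafilter} on a set $\Omega$ is a family of subsets, closed under finite intersections and supersets, not containing $\emptyset$, that contains exactly one of $A$ and $\Omega\setminus A$ for every $A\subseteq\Omega$. A property holds \emph{almost everywhere} (a.e.) if it holds on a member of the ultrafilter. A function from $\Omega$ to a finite set is a.e.\ constant. Every family of subsets with the finite intersection property is contained in an ultrafilter.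

\emph{Graded ultraproducts.} Let an ultrafilter on $\Omega$ be given and, for $\omega\in\Omega$, a $\mathbb Z_n\times Q_\omega$-graded color algebra $L_\omega$ over a field $F_\omega$ with form $\epsilon_\omega$. Let $\mathbb F=\prod F_\omega$ and $\mathfrak Q=\prod Q_\omega$, both modulo a.e.\ equality. Then $\mathbb F$ is a field, $\mathfrak Q$ is an abelian group, and $\epsilon([p_\omega],[q_\omega])=[\epsilon_\omega(p_\omega,q_\omega)]\in\mathbb F^*$ is a skew-symmetric bilinear form. For $i\in\mathbb Z_n$ and $q=[q_\omega]\in\mathfrak Q$ let $\mathfrak L_{(i,q)}$ be the space of functions $\omega\mapsto x_\omega$ with $x_\omega\in(L_\omega)_{(i,q_\omega)}$ a.e., modulo a.e.\ equality, and let $\mathfrak L=\bigoplus\mathfrak L_{(i,q)}$. With pointwise operations $\mathfrak L$ is an algebra over $\mathbb F$ graded by $\mathbb Z_n\times\mathfrak Q$. The identities \eqref{eq:axioms} hold because they hold pointwise a.e. So $\mathfrak L$ is a color algebra. If $x_\omega\in L_\omega$ is homogeneous for almost all $\omega$, then the $\mathbb Z_n$-degree of $x_\omega$ is a.e.\ constant (zero values may be given any degree),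 and $\omega\mapsto x_\omega$ defines a homogeneous element $[x_\omega]$ of $\mathfrak L$. If $[x_\omega]\ne0$, its degree is determined, since then $x_\omega\ne0$ a.e. Moreover $[x_\omega][y_\omega]=[x_\omega y_\omega]$.

\emph{The index set.} Fix
\[
r=2^{n-1}-1,\qquad T=2^r .
\]
Let $\mathcal U$ be an ultrafilter on $\mathcal P$ that contains all cones $\{P':P'\ge P\}$. It exists because $\mathcal P$ is directed. Let $\mathcal U_T$ be the family of sets $A\subseteq\mathcal P^T$ such that
\begin{center}
for $\mathcal U$-almost all $P_1$, for $\mathcal U$-almost all $P_2$, \dots, for $\mathcal U$-almost all $P_T$: $(P_1,\dots,P_T)\in A$.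
\end{center}
By induction on $T$ this is an ultrafilter, since each quantifier ``for $\mathcal U$-almost all'' commutes with complements and finite intersections. The order of the quantifiers is essential. It allows $P_t$ to be large compared with anything that depends on $P_1,\dots,P_{t-1}$. For the rest of the section ``a.e.''\ refers to $\mathcal U_T$.

\emph{The ultrapower.} Let $\mathfrak S$ be the graded ultraproduct over $\Omega=\mathcal P^T$ with all $L_\omega=S$. It is graded by $\mathbb Z_n\times\mathfrak Q$. Constant functions embed $S$ in $\mathfrak S$. If homogeneous elements of $S$ of one degree are independent over $F$, they are independent over $\mathbb F$, as a relation would hold pointwise a.e. So $S\otimes_F\mathbb F$ embeds in $\mathfrak S$. Furthermore,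
\begin{equation}\label{eq:S0}
\mathfrak S_0=S_0\otimes_F\mathbb F,\qquad\text{and } S_j=0\text{ implies }\mathfrak S_j=0 .
\end{equation}
For the first statement let $0\neq x=[x_\omega]\in\mathfrak S_0$ be homogeneous. As $\dim S_0<\infty$, the nonzero values $x_\omega\in S_0$ have $Q$-degrees in a finite set, so the degree is a.e.\ constant, and the coefficients of $x_\omega$ in a homogeneous basis of $S_0$ define elements of $\mathbb F$. The second statement is clear. All subspaces of $\mathfrak S$ below, except $S$ itself and its subspaces, are $\mathbb F$-subspaces, and spans, also in the notation $AB$, are taken over $\mathbb F$.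

A \emph{level-$s$ element} $(0\le s\le T)$ is the class of a function on $\mathcal P^T$ that depends on $(P_1,\dots,P_s)$ only and whose values are homogeneous elements of $S_i$ for one fixed $i$, the value $0$ being allowed. Products of level-$s$ elements are level-$s$ elements. Let $\mathfrak S(s)$ be the span of the level-$s$ elements. It is a homogeneous subalgebra, each of its homogeneous elements is a combination of level-$s$ elements of the same degree, and $S\subseteq\mathfrak S(0)\subseteq\mathfrak S(1)\subseteq\cdots\subseteq\mathfrak S(T)$.

\subsection{The modules $V(t)$ and $W(t)$}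

For $1\le t\le T$ let $\mathcal V(t)$ be the set of level-$t$ elements $v$, $|v|\ne0$, such that every zero-sum word $vy_1\cdots y_h$ with homogeneous $y_i\in\mathfrak S(t-1)$ vanishes. Let $V(t)$ be the span of $\mathcal V(t)$. An \emph{$S$-submodule} of $\mathfrak S$ is a homogeneous subspace $M$ with $MS\subseteq M$. By the Leibniz rule the product of two $S$-submodules is an $S$-submodule. An $S$-submodule that contains a nonzero homogeneous element $z$ of $S$ contains the ideal of $S$ generated by $z$, so it contains $S$.

\begin{lemma}\label{lem:V}
{\rm(a)} $V(t)_0=0$ and $V(t)\,\mathfrak S(t-1)\subseteq V(t)\subseteq\mathfrak S(t)$. In particular $(V(1),\dots,V(T))$ is a system, and each $V(t)$ is an $S$-submodule.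

{\rm(b)} Let $j\ne0$, and for each $P\in\mathcal P$ let $v_P\in(V_P)_j$ be homogeneous, possibly $0$. Then the function $(P_1,\dots,P_T)\mapsto v_{P_t}$ defines an element of $\mathcal V(t)$.

{\rm(c)} If $v\in\mathcal V(t)$ and $P^0\in\mathcal P$, then the value of $v$ lies in $V_{P^0}$ a.e.
\end{lemma}

\begin{proof}
(a) Let $v\in\mathcal V(t)$ and let $y$ be a level-$(t-1)$ element. If $|v|+|y|=0$, then $vy$ is a zero-sum word, so $vy=0$. Otherwise $vy$ is a level-$t$ element of nonzero degree, and zero-sum words starting with $vy$ and with letters in $\mathfrak S(t-1)$ are such words starting with $v$. So $vy\in\mathcal V(t)$. The remaining statements follow, since $V(s)\subseteq\mathfrak S(s)\subseteq\mathfrak S(t-1)$ for $s<t$ and $S\subseteq\mathfrak S(t-1)$.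

(b) By multilinearity we only have to consider zero-sum words whose letters are level-$(t-1)$ elements $y_1,\dots,y_h$. Fix $P_1,\dots,P_{t-1}$. The values $\eta_i=y_i(P_1,\dots,P_{t-1})$ are then fixed homogeneous elements of $S$. For all $P_t\ge(\{\eta_1,\dots,\eta_h\},h)$ we have $v_{P_t}\eta_1\cdots\eta_h=0$ by definition of $V_{P_t}$. These $P_t$ form a cone. Hence the word vanishes a.e.

(c) Let $P^0=(X,H)$. Only finitely many zero-sum words $vx_1\cdots x_h$ with $h\le H$ and $x_i\in X\subseteq S\subseteq\mathfrak S(t-1)$ are involved, and each of them vanishes a.e.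
\end{proof}

\begin{lemma}\label{lem:claim1}
$S\subseteq V(t)V(t)$ for $1\le t\le T$.
\end{lemma}

\begin{proof}
Take a homogeneous $z\ne0$ in $\bigcap_PZ_P$. This is possible by Lemma~\ref{lem:Z}, and since by \eqref{eq:stab} the intersection is one of the $Z_P$, hence homogeneous. For every $P$ the space $Z_P$ has dimension at most $m$ and is spanned by products of homogeneous elements. So $z=\sum_{k=1}^mv_{P,k}w_{P,k}$ with homogeneous $v_{P,k},w_{P,k}\in V_P$ of opposite nonzero $\mathbb Z_n$-degrees, where only products of the same $\Gamma$-degree as $z$ are needed and zeros are allowed. The tuple of the $\mathbb Z_n$-degrees takes finitely many values, so it is constant for $\mathcal U$-almost all $P$. For the other $P$ replace $v_{P,k}$ and $w_{P,k}$ by $0$. By Lemma~\ref{lem:V}(b) the functions $(P_1,\dots,P_T)\mapsto v_{P_t,k}$ and $(P_1,\dots,P_T)\mapsto w_{P_t,k}$ define elements $v_k,w_k\in\mathcal V(t)$, and $z=\sum v_kw_k\in V(t)V(t)$. This is an $S$-submodule, so it contains $S$.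
\end{proof}

We want to write an element $x$ of level $t$ as a sum of products $x'(zz')$ with $x'$ of level $t$ and $z,z'$ of a lower level, and then to repeat this for the new elements. For this the modules must satisfy $M=MS$, which need not hold for $V(t)$. We therefore put
\[
W(t)=V(t)S\subseteq V(t).
\]
This is an $S$-submodule. As $S=SS$, the first formula in \eqref{eq:jacobi} gives $W(t)=V(t)(SS)\subseteq(V(t)S)S=W(t)S$, so
\begin{equation}\label{eq:WS}
W(t)=W(t)S .
\end{equation}
By Lemma~\ref{lem:claim1} and the Leibniz rule,
\begin{equation}\label{eq:VW}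
S=SS\subseteq(V(t)V(t))S\subseteq V(t)W(t),
\end{equation}
where the first equality refers to products in $S$. What we need is that both factors can be taken in $W(t)$.

\begin{lemma}\label{lem:claim2}
$S\subseteq W(t)W(t)$ for $1\le t\le T$.
\end{lemma}

The idea is as follows. Either products of two elements of $W(t)$ reach a nonzero element of $S_0$, and we argue as in Lemma~\ref{lem:claim1}; or $(W(t)W(t))_0=0$. In the second case a nonzero product $c=vw$ of degree $0$, as provided by \eqref{eq:VW}, is carried into $W(t)W(t)$ by every word of degree $|v|$ in letters from $S$. This leads to a nonzero element of $S_0$ that generates an ideal without component of degree $|v|$.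

\begin{proof}
For a finite set $A$ of homogeneous elements of $S$ let $Z_{P,A}\subseteq S_0$ be the span of all products $(va)(v'a')$ of $\mathbb Z_n$-degree $0$ with homogeneous $v,v'\in V_P$, with $a,a'\in A$ and $|v|+|a|\ne0$. It is homogeneous and decreases when $P$ grows.

\emph{Case 1: for some $A$ all $Z_{P,A}$ are nonzero.} By \eqref{eq:stab} there is a homogeneous $z'\ne0$ in $\bigcap_PZ_{P,A}$. For each $P$ write $z'=\sum_{k=1}^m(v_{P,k}a_{P,k})(w_{P,k}b_{P,k})$ with $a_{P,k},b_{P,k}\in A$ and homogeneous $v_{P,k},w_{P,k}\in V_P$ of nonzero $\mathbb Z_n$-degrees, all products having the $\Gamma$-degree of $z'$. Since $A$ is finite, the $a_{P,k}$, the $b_{P,k}$ and the $\mathbb Z_n$-degrees are constant for $\mathcal U$-almost all $P$. As in the previous proof, Lemma~\ref{lem:V}(b) gives $z'\in(V(t)S)(V(t)S)=W(t)W(t)$. This is an $S$-submodule, so it contains $S$.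

\emph{Case 2: for every $A$ there is $P$ with $Z_{P,A}=0$.} We show that this is impossible. First,
\begin{equation}\label{eq:WW0}
(W(t)W(t))_0=0 .
\end{equation}
This space is spanned by products $(va)(v'a')$ of degree $0$ with $v,v'\in\mathcal V(t)$ and homogeneous $a,a'\in S$. If $|v|+|a|=0$, then $va\in V(t)_0=0$. Otherwise choose $P^0$ with $Z_{P^0,\{a,a'\}}=0$. By Lemma~\ref{lem:V}(c) the values of $v$ and $v'$ lie in $V_{P^0}$ a.e., so the product vanishes a.e.

By \eqref{eq:VW} and $S_0\ne0$ there are $j\in\mathbb Z_n$ and homogeneous $v\in V(t)_j$, $w\in W(t)_{-j}$ with $c=vw\ne0$. Here $j\ne0$, because $V(t)_0=0$, and $c\in\mathfrak S_0=S_0\otimes\mathbb F$. Let $b_1,\dots,b_h\in S$ be homogeneous with $\sum|b_i|=j$. By the Leibniz rule,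
\[
cb_1\cdots b_h=\sum_A\text{unit}\cdot(vb_{A^c})(wb_A).
\]
The term with $A^c=\emptyset$ vanishes, since $wb_1\cdots b_h\in V(t)_0=0$. In every other term $vb_{A^c}\in W(t)$, because $V(t)S=W(t)$ and $W(t)S\subseteq W(t)$, and $wb_A\in W(t)$. So $cb_1\cdots b_h\in W(t)W(t)$. If also $b'_1,\dots,b'_{h'}\in S$ are homogeneous with $\sum|b'_i|=-j$, then \eqref{eq:WW0} gives
\[
cb_1\cdots b_hb'_1\cdots b'_{h'}\in(W(t)W(t))_0=0 .
\]

Let $K\subseteq S_0$ be the common kernel of all maps $S_0\to S_0$, $y\mapsto yb_1\cdots b_hb_1'\cdots b'_{h'}$, with such letters. These maps are graded, so $K$ is homogeneous. They span a finite-dimensional subspace of $\operatorname{End}(S_0)$, so finitely many of them define $K$, and the common kernel on $S_0\otimes\mathbb F$ is $K\otimes\mathbb F$. It contains $c\ne0$, hence $K\ne0$. Let $y\ne0$ be a homogeneous element of $K$. Every element $yb_1\cdots b_h\in S_j$ has only vanishing zero-sum words, so it is $0$ by \eqref{eq:detect}. Thus the ideal generated by $y$, which is $S$, has zero component of degree $j$, and $S_j=0$. But $0\ne v\in\mathfrak S_j$ and \eqref{eq:S0} show that $S_j\ne0$,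 a contradiction.
\end{proof}

\subsection{The contradiction}

Let $X_0(t)=V(t)$ and $X_{\rho+1}(t)=\sum_{s<t}X_\rho(t)X_\rho(s)$. In the notation of Section~\ref{sec:kreknin}, $X_\rho(t)$ is the $t$-th entry of the $\rho$-th derived system of $(V(1),\dots,V(T))$.

\begin{lemma}\label{lem:claim3}
Let $\rho\ge0$ and $2^\rho\le t\le T$. Let $x\in W(t)$ be homogeneous and let $y_i\in W(s_i)$, $1\le i\le q$, $q\ge0$, be homogeneous with $1\le s_i\le t-2^\rho$. Then $xy_1\cdots y_q\in X_\rho(t)$.
\end{lemma}

Only the case $q=0$ is needed in the end. The letters $y_i$ are in the statement because the induction produces them: we write $x$ as a sum of products $x'(zz')$ and expand, and then $z$ becomes a letter of one of the factors. The gap $2^\rho$ leaves room between the $s_i$ and $t$ for a further level.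

\begin{proof}
Induction on $\rho$. For $\rho=0$ we have $x\in V(t)$, $y_i\in\mathfrak S(t-1)$, and the claim is Lemma~\ref{lem:V}(a). Assume it for $\rho$, and let $2^{\rho+1}\le t\le T$, $s_i\le t-2^{\rho+1}$. Put $s_0=t-2^\rho\ge2^\rho$. By \eqref{eq:WS} and Lemma~\ref{lem:claim2} for the level $s_0$, $x$ is a sum of elements $x'(zz')$ with homogeneous $x'\in W(t)$ and $z,z'\in W(s_0)$, and
\[
x'(zz')=x'zz'-\text{unit}\cdot x'z'z .
\]
By the Leibniz rule,
\[
(x'z)z'y_1\cdots y_q=\sum_A\text{unit}\cdot(x'zy_{A^c})(z'y_A).
\]
In the first factor the letters $z$ and $y_i$ have levels at most $t-2^\rho$, so $x'zy_{A^c}\in X_\rho(t)$ by the induction hypothesis. In the second factor the initial element $z'$ has level $s_0$ and the letters have levels at most $t-2^{\rho+1}=s_0-2^\rho$, so $z'y_A\in X_\rho(s_0)$. Since $s_0<t$, the sum lies in $X_\rho(t)X_\rho(s_0)\subseteq X_{\rho+1}(t)$. The term $x'z'zy_1\cdots y_q$ is treated in the same way, with $z$ and $z'$ interchanged.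
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:simple}]
Take $\rho=r$, $t=T=2^r$ and $q=0$ in Lemma~\ref{lem:claim3}. It gives $W(T)\subseteq X_r(T)$. As $r=2^{n-1}-1$, Lemma~\ref{lem:kreknin} applied to the system $(V(1),\dots,V(T))$ gives $X_r(T)=0$. So $W(T)=0$, and $S\subseteq W(T)W(T)=0$ by Lemma~\ref{lem:claim2}, a contradiction.
\end{proof}

\section{Minimal ideals}\label{sec:minimal}

A minimal ideal $B$ of $L$ with $B^2=B$ need not be graded-simple as an algebra. There may be ideals of $B$ that the rest of $L$ moves around.

\begin{example}\label{ex:truncated}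
Let $F$ have characteristic $p>0$, let $S$ be a finite-dimensional simple Lie algebra over $F$ with $S^2\neq0$, let $A=F[t]/(t^p)$, $B=S\otimes A$, and let $L$ be the semidirect product of $B$ with the derivation $D=d/dt$. Let $K\ne0$ be an ideal of $L$ inside $B$, and let $\sum_{i\le k}s_i\otimes t^i\in K$ with $s_k\ne0$. Applying $D$ $k$ times gives $k!\,s_k\otimes1\in K$ up to sign, and $k!\ne0$ since $k<p$. Multiplying $s_k\otimes 1$ by elements of $S\otimes 1$ and of $S\otimes t^i$, we get $S\otimes t^i\subseteq K$ for all $i$. So $B$ is a minimal ideal of $L$, while $Y=S\otimes tA$ is an ideal of $B$. The elements of $Y$ that stay in $Y$ under up to $r$ multiplications by elements of $L$ form $S\otimes t^{r+1}A$, and this filtration ends with $0$.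
\end{example}

The proof of the next theorem studies such a filtration in general.

\begin{theorem}\label{thm:minimal}
Let $B$ be a minimal nonzero ideal of a $\Gamma$-graded color algebra $L$ with $B^2\ne0$ and $\dim B_0<\infty$. Then $\dim B<\infty$.
\end{theorem}

\begin{proof}
Since $B^2$ is an ideal of $L$, minimality gives $B^2=B$. Let $m=\dim B_0$.

\emph{A maximal ideal of $B$.} The quotient of the algebra $B$ by its ideal generated by $B_0$ has zero component of degree $0$, so it is soluble by Corollary~\ref{cor:zero}. It is also perfect, hence zero. Thus $B$ is generated, as an ideal of itself, by the finite-dimensional space $B_0$. So the union of a chain of proper ideals of $B$ is proper, and by Zorn's lemma $B$ has a maximal proper ideal $Y$. The algebra $S=B/Y$ is graded-simple and perfect, so $S_0\ne0$ by Corollary~\ref{cor:zero}, and $\dim S<\infty$ by Theorem~\ref{thm:simple}.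

\emph{A filtration.} For $r\ge0$ let $Y_r$ be the span of the homogeneous $y\in B$ with $yl_1\cdots l_s\in Y$ for all $0\le s\le r$ and all homogeneous $l_i\in L$. By linearity within each degree, every homogeneous element of $Y_r$ has this property. Then $Y_0=Y$, and the following hold.

\begin{itemize}
\item \emph{$Y_r$ is an ideal of $B$.} In $(yb)l_1\cdots l_s=\sum\text{unit}\cdot(yl_{A^c})(bl_A)$ with homogeneous $y\in Y_r$, $b\in B$ and $s\le r$ we have $yl_{A^c}\in Y$, $bl_A\in B$.
\item \emph{$Y_rL\subseteq Y_{r-1}$ for $r\ge1$, and $Y_{r+1}=\{y\in Y_r:yL\subseteq Y_r\}$ for $r\ge 0$.} Both follow from the definition. Here the set on the right is homogeneous because $Y_r$ is.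
\item \emph{If $Y_r=Y_{r-1}$ for some $r\ge1$, then $Y_{r-1}=0$.} Indeed, $Y_{r-1}L=Y_rL\subseteq Y_{r-1}$, so $Y_{r-1}$ is an ideal of $L$ inside $Y\ne B$.
\end{itemize}
We shall show that all quotients $Y_r/Y_{r+1}$ are finite-dimensional (Steps 1 and 2) and that two consecutive terms coincide (Step 3). In Steps 1 and 3 a failure would produce too many independent elements of the finite-dimensional space $B_0$. The following observation is used to move elements of the filtration into $B_0$.

\emph{Transport.} Let $k\ge1$, let $y\in Y_{k-1}$ and $l_1,\dots,l_k\in L$ be homogeneous. For homogeneous $b_1,\dots,b_h\in B$,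
\begin{equation}\label{eq:transport}
(yb_1\cdots b_h)l_1\cdots l_k\equiv\text{unit}\cdot(yl_1\cdots l_k)b_1\cdots b_h\pmod Y .
\end{equation}
Indeed, in all other terms of the Leibniz rule fewer than $k$ letters fall on $y$, so the first factor lies in $Y$. The remaining factors lie in $B$ and $Y$ is an ideal of $B$. Consequently:
\begin{equation}\label{eq:choose}
\begin{minipage}{0.82\linewidth}
if $yl_1\cdots l_k\notin Y$, then for each homogeneous $s\in S$ there is a homogeneous $y'$ in the ideal of $B$ generated by $y$ such that $y'l_1\cdots l_k\equiv s$ modulo $Y$.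
\end{minipage}
\end{equation}
For $S$ is graded-simple, so $s$ is a combination of images of words $(yl_1\cdots l_k)b_1\cdots b_h$ of the same $\Gamma$-degree as $s$. Let $y'$ be the corresponding combination of the words $yb_1\cdots b_h$, with coefficients adjusted by the units of \eqref{eq:transport}. Since $Y_{k-1}$ is an ideal of $B$, we have $y'\in Y_{k-1}$.

\emph{Step 1: $\dim Y/Y_1<\infty$.} Suppose not. Choose recursively homogeneous $y_a\in Y$ and $l_a\in L$, $a=1,2,\dots$, with
\[
y_al_a\notin Y,\qquad y_al_b\in Y\ \text{ for } b<a .
\]
This is possible, because $\{y\in Y:yl_b\in Y\text{ for all }b<a\}$ is homogeneous and of finite codimension in $Y$, as $\dim B/Y<\infty$. So it contains a homogeneous $y_a\notin Y_1$, and then $y_al_a\notin Y$ for some homogeneous $l_a$. Passing to a subsequence we may assume that all $|l_a|$ equal one element $g\in\mathbb Z_n$. As $S=S^2$, the algebra $S$ is spanned by left-normed products of $n$ homogeneous elements. As $S_0\ne0$, we can fix such a product $s_1s_2\cdots s_n\ne0$ of $\mathbb Z_n$-degree $0$.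

Consider a block of indices $a_1<\dots<a_n$. By \eqref{eq:choose} with $k=1$ choose homogeneous $y'_i$ in the ideal of $B$ generated by $y_{a_i}$ with $y'_il_{a_i}\equiv s_i$ modulo $Y$. Then $y'_i\in Y$, and \eqref{eq:transport} shows that $y'_il_b\in Y$ for $b<a_i$. Let $y=y'_1y'_2\cdots y'_n$. Since $|y|=\sum(|s_i|-g)=0-ng=0$, we have $y\in B_0$.

Expand $yl_{a_1}\cdots l_{a_n}$ by the Leibniz rule. A term in which some factor $y_i'$ receives no letter lies in $Y$, since $y'_i\in Y$. In each remaining term factor $i$ receives exactly one letter $l_{a_{\pi(i)}}$, where $\pi$ is a permutation. If $\pi(i)<i$ for some $i$, the term lies in $Y$. Otherwise $\pi(i)\ge i$ for all $i$, that is, $\pi=\mathrm{id}$. Hence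
\[
yl_{a_1}\cdots l_{a_n}\equiv\text{unit}\cdot s_1s_2\cdots s_n\not\equiv0\pmod Y .
\]
If we apply to $y$ the letters $l_{b_1},\dots,l_{b_n}$ of an earlier block, $b_1<\dots<b_n<a_1$, the result lies in $Y$. In each term either some factor receives no letter, or every factor $i$ receives exactly one letter $l_b$ with $b<a_1\le a_i$. Now take infinitely many consecutive blocks. The corresponding elements $y\in B_0$ are linearly independent: in a linear relation, apply the letters of the earliest block that occurs with nonzero coefficient. This contradicts $\dim B_0<\infty$.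

\emph{Step 2: $\dim Y_r/Y_{r+1}<\infty$ for all $r\ge0$.} Let $L'=\{l\in L:Yl\subseteq Y\}$, a homogeneous subspace. As $Y_1L\subseteq Y$, the quotient $L/L'$ embeds in $\operatorname{Hom}(Y/Y_1,S)$, which is finite-dimensional by Step 1. We claim that $Y_rL'\subseteq Y_r$ for all $r$. For $r=0$ this is the definition. Let $r\ge1$, and let $y\in Y_r$, $l'\in L'$, $l\in L$ be homogeneous. Then $yl'\in Y_{r-1}$ and
\[
(yl')l=y(l'l)+\text{unit}\cdot(yl)l'\in Y_{r-1}+Y_{r-1}L'\subseteq Y_{r-1}
\]
by induction, so $yl'\in Y_r$. Hence for $r\ge1$ the map $y\mapsto(l\mapsto yl)$ from $Y_r$ to $\operatorname{Hom}(L/L',Y_{r-1}/Y_r)$ is well defined. Its kernel is $\{y\in Y_r:yL\subseteq Y_r\}=Y_{r+1}$. Starting from Step 1, induction on $r$ gives the assertion of Step 2.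

\emph{Step 3: $Y_{r-1}=Y_r$ for $r=n(m+1)$.} Suppose not. Take a homogeneous $y\in Y_{r-1}\setminus Y_r$. There are homogeneous $l_1,\dots,l_r\in L$ with $yl_1\cdots l_r\notin Y$. Modulo $Y$ and up to units this word is symmetric in the $l_i$, since by \eqref{eq:swap} a swap changes it, up to a unit, by a word of length $r-1$ starting with $y\in Y_{r-1}$. Choose successively disjoint nonempty sets $I_1,\dots,I_{m+1}$ of indices, each of size at most $n$ and with $\sum_{i\in I_q}|l_i|=0$. At each stage at least $n$ indices remain, so this is possible. Let $A_q=I_1\cup\dots\cup I_q$ and $k_q=|A_q|$. The element $y_q=yl_{A_q^c}$ lies in $Y_{k_q-1}$, because words of length at most $k_q-1$ starting with $y_q$ are words of length at most $r-1$ starting with $y$. By symmetry $y_ql_{A_q}\notin Y$. Fix a homogeneous $s\ne0$ in $S_0$. By \eqref{eq:choose} with $k=k_q$ there is a homogeneous $y'_q\in Y_{k_q-1}$ with $y'_ql_{A_q}\equiv s$ modulo $Y$. Then $|y'_q|=|s|-\sum_{i\in A_q}|l_i|=0$, so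
\[
y'_q\in B_0\cap(Y_{k_q-1}\setminus Y_{k_q})\qquad(1\le q\le m+1).
\]
As $k_1<k_2<\dots<k_{m+1}$, these are $m+1$ linearly independent elements of $B_0$, a contradiction.

By the third property of the filtration, $Y_{r-1}=0$ for $r=n(m+1)$. With Step 2, $\dim B=\dim S+\sum_{i<r-1}\dim Y_i/Y_{i+1}<\infty$.
\end{proof}

\section{A soluble ideal of finite codimension}\label{sec:qual}

We factor out the ideals that do not meet $L_0$. In the quotient there are minimal ideals, and each of them is either abelian or finite-dimensional.

\begin{theorem}\label{thm:qual}
If $L$ is a $\Gamma$-graded color algebra with $\dim L_0<\infty$, then $L$ has a homogeneous soluble ideal of finite codimension.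
\end{theorem}

\begin{proof}
Induction on $\dim L_0$. If $L_0=0$, then $L$ is soluble by Corollary~\ref{cor:zero}.

Let $N$ be the sum of all ideals of $L$ with zero component of degree $0$. Then $N_0=0$, so $N$ is soluble by Corollary~\ref{cor:zero}. In $\bar L=L/N$ every nonzero ideal has nonzero component of degree $0$, because the preimage in $L$ of an ideal with zero component has zero component as well, and so lies in $N$. If $\bar L$ has a soluble ideal of finite codimension, then its preimage is such an ideal of $L$. So we treat $\bar L$, and may assume $\bar L\ne0$.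

Choose a nonzero ideal $I$ of $\bar L$ with $\dim I_0$ minimal, and let $M$ be the ideal generated by $I_0$. Then $M\subseteq I$ and $M_0=I_0\ne0$. If $0\ne K\subseteq M$ is an ideal of $\bar L$, then $K_0\subseteq M_0$ and $K_0=M_0$ by minimality of $\dim I_0$, so $K=M$. Thus $M$ is a minimal ideal. Since $\dim(\bar L/M)_0<\dim L_0$, by induction $\bar L/M$ has a homogeneous soluble ideal $J/M$ of finite codimension.

If $M^2=0$, then $J$ is soluble. If $M^2\neq0$, then $\dim M<\infty$ by Theorem~\ref{thm:minimal}. Let $C=\{l\in\bar L:Ml=0\}$. This is a homogeneous subspace, and it is an ideal by the first formula in \eqref{eq:jacobi}: $M(lx)\subseteq(Ml)x+(Mx)l=0$ for homogeneous $l\in C$, $x\in\bar L$. As a vector space $\bar L/C$ embeds in $\operatorname{End}(M)$, so $C$ has finite codimension. As $M^2\ne0$, $C\cap M\ne M$, so $C\cap M=0$. Hence $J\cap C$ embeds in $J/M$, and it is a soluble ideal of finite codimension.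
\end{proof}

\section{Uniform bounds}\label{sec:uniform}

We now prove Theorem~\ref{thm:graded}. If no bound existed for some $n$ and $m$, a graded ultraproduct of worse and worse examples would have a soluble ideal $I$ of finite codimension by Theorem~\ref{thm:qual}. One would like to read off from $I$ ideals of the factors. The difficulty is that $I$ need not come from subspaces of the factors. We remedy this by enlarging $I$.

Let $n,m$ be fixed and suppose that for each $N\in\mathbb N$ there is a $\mathbb Z_n\times Q_N$-graded color algebra $L_N$ over a field $F_N$ with $\dim(L_N)_0\le m$ that has no homogeneous soluble ideal of codimension at most $N$ and derived length at most $N$. Let $\mathcal U$ be a nonprincipal ultrafilter on $\mathbb N$. Now ``a.e.''\ refers to $\mathcal U$. Let $L$ be the graded ultraproduct of the $L_N$ (Section~\ref{subsec:ultra}), a color algebra over $\mathbb F=\prod F_N/\mathcal U$ graded by $\mathbb Z_n\times\prod Q_N/\mathcal U$.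

A family of homogeneous subspaces $A_N\subseteq L_N$ defines the homogeneous subspace ${}^*\!A\subseteq L$ spanned by all homogeneous $[x_N]$ with $x_N\in A_N$ a.e. Such subspaces are called \emph{internal}.

\begin{lemma}\label{lem:internal}
Let ${}^*\!A,{}^*\!A'$ be the internal subspaces defined by $(A_N)$, $(A'_N)$.

{\rm(a)} A homogeneous element $[x_N]$, with homogeneous $x_N$, lies in ${}^*\!A$ if and only if $x_N\in A_N$ a.e.

{\rm(b)} ${}^*\!A\cap{}^*\!A'$ is internal, defined by $(A_N\cap A'_N)$.

{\rm(c)} If $A'_N\subseteq A_N$ for all $N$ and ${}^*\!A'={}^*\!A$, then $A'_N=A_N$ a.e.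

{\rm(d)} For each $k$, ${}^*\!A$ has codimension at most $k$ in $L$ if and only if $A_N$ has codimension at most $k$ in $L_N$ a.e. Moreover $\dim L_0\le m$.
\end{lemma}

\begin{proof}
(a) Within one degree the classes $[x_N]$ with $x_N\in A_N$ a.e.\ are closed under sums and scalar multiples, and ${}^*\!A$ is the direct sum of these subspaces.

(b) Apply (a) to homogeneous elements.

(c) Otherwise a.e.\ there is a homogeneous $x_N\in A_N\setminus A'_N$, and $[x_N]\in{}^*\!A\setminus{}^*\!A'$ by (a).

(d) For $k+1$ sequences of homogeneous elements, the pattern of equalities among their degrees is a.e.\ constant, and linear independence modulo a homogeneous subspace may be tested within each degree. Within one degree, $[x^{(1)}_N],\dots,[x^{(h)}_N]$ are dependent modulo ${}^*\!A$ if and only if $x_N^{(1)},\dots,x_N^{(h)}$ are dependent modulo $A_N$ a.e. One direction is obtained by reading a relation pointwise. In the other, choose relations for almost all $N$ in which one coefficient, whose index is a.e.\ constant, is normalized to $1$, and take the classes of the coefficients. So there are $k+1$ homogeneous elements of $L$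 independent modulo ${}^*\!A$ if and only if a.e.\ there are $k+1$ homogeneous elements of $L_N$ independent modulo $A_N$. The last statement follows in the same way with the zero subspaces in place of $A_N$: if $m+1$ homogeneous elements of $L_0$ were independent, their representatives in $(L_N)_0$ would be independent a.e.
\end{proof}

The next lemma says that subspaces defined by multilinear conditions with internal data are internal, as long as only finitely many elements occur as parameters.

\begin{lemma}\label{lem:witness}
Let $\mu$ be a multilinear nonassociative monomial. In some of its positions substitute internal subspaces ${}^*\!A_1,\dots,{}^*\!A_k$, defined by $(A_{i,N})$, and in all but one of the remaining positions homogeneous elements $y_i=[y_{i,N}]$ with homogeneous $y_{i,N}$. Let ${}^*\!E$ be internal, defined by $(E_N)$. Then the span $\mathcal T$ of the homogeneous $x\in L$ with $\mu({}^*\!A_1,\dots,{}^*\!A_k,x,y_1,\dots,y_h)\subseteq{}^*\!E$ is internal. It is defined by the spans $\mathcal T_N$ of the homogeneous $x\in L_N$ with $\mu(A_{1,N},\dots,A_{k,N},x,y_{1,N},\dots,y_{h,N})\subseteq E_N$.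
\end{lemma}

\begin{proof}
Within one degree the conditions are linear in $x$, so the homogeneous elements of $\mathcal T$ and $\mathcal T_N$ satisfy them. Let $x=[x_N]$ be homogeneous, with homogeneous $x_N$. If $x_N\in\mathcal T_N$ a.e., then $\mu(a_1,\dots,a_k,x,y_1,\dots,y_h)\in{}^*\!E$ for all homogeneous $a_i=[a_{i,N}]\in{}^*\!A_i$, hence $x\in\mathcal T$ by multilinearity. Otherwise $x_N\notin\mathcal T_N$ a.e., and there are homogeneous witnesses $a_{i,N}\in A_{i,N}$ with $\mu(a_{1,N},\dots,a_{k,N},x_N,y_{1,N},\dots,y_{h,N})\notin E_N$. The elements $a_i=[a_{i,N}]\in{}^*\!A_i$ and Lemma~\ref{lem:internal}(a) show that $x\notin\mathcal T$.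
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:graded}]
By Lemma~\ref{lem:internal}(d) and Theorem~\ref{thm:qual}, $L$ has a homogeneous ideal $I$ of finite codimension $c_0$ with $I^{(d_0)}=0$ for some $d_0$. Let $\delta_0(x)=x$, $\delta_{k+1}=\delta_k\delta_k$ with disjoint sets of variables, $\delta=\delta_{d_0}$, and $D=2^{d_0}$, the number of variables of $\delta$. For a homogeneous subalgebra $A$, the space $A^{(d_0)}$ is spanned by the values of $\delta$ on homogeneous elements of $A$. So $\delta(I,\dots,I)=0$.

\emph{There are internal subspaces $A_1,\dots,A_D\supseteq I$ with $\delta(A_1,\dots,A_D)=0$.} We replace the arguments $I$ by internal subspaces one at a time. Suppose that internal $A_1,\dots,A_{k-1}\supseteq I$ are found with $\delta(A_1,\dots,A_{k-1},I,\dots,I)=0$. For a tuple $y=(y_{k+1},\dots,y_D)$ of homogeneous elements of $I$ let $\mathcal T_y$ be the span of the homogeneous $x\in L$ with $\delta(A_1,\dots,A_{k-1},x,y)=0$. By Lemma~\ref{lem:witness} it is internal, and it contains $I$. So finite intersections of spaces $\mathcal T_y$ are internal and contain $I$, and they have codimension at most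 $c_0$. Let $A_k$ be one of maximal codimension. Then $A_k\cap\mathcal T_y=A_k$ for all $y$, hence $\delta(A_1,\dots,A_k,I,\dots,I)=0$.

\emph{An internal ideal.} Let $E_0=A_1\cap\dots\cap A_D\supseteq I$. It is internal, and $\delta(E_0,\dots,E_0)=0$. Let $E_{k+1}$ be the span of the homogeneous $a\in E_k$ with $aL\subseteq E_k$. By Lemma~\ref{lem:internal}(b) and Lemma~\ref{lem:witness} (with the monomial $xy$ and the internal subspace $L$) each $E_k$ is internal, defined by subspaces $E_{k,N}$ of $L_N$, where $E_{k+1,N}$ is the span of the homogeneous $a\in E_{k,N}$ with $aL_N\subseteq E_{k,N}$. If $I\subseteq E_k$, then $IL\subseteq I\subseteq E_k$, so $I\subseteq E_{k+1}$. Thus the $E_k$ decrease and have codimension at most $c_0$, and $E_k=E_{k+1}$ for some $k\le c_0$. By Lemma~\ref{lem:internal}(c), $E_{k,N}=E_{k+1,N}$ a.e., which says that $E_{k,N}$ is a homogeneous ideal of $L_N$ a.e. Its codimension is at most $c_0$ a.e.\ by Lemma~\ref{lem:internal}(d).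

\emph{Its derived length.} We claim that for almost all $N$ the monomial $\delta$ vanishes on $E_{k,N}$. Otherwise for almost all $N$ there would be homogeneous $a_{1,N},\dots,a_{D,N}\in E_{k,N}$ with $\delta(a_{1,N},\dots,a_{D,N})\ne0$. Their classes would lie in $E_k\subseteq E_0$, and $\delta$ would not vanish on them, a contradiction. So $(E_{k,N})^{(d_0)}=0$ a.e.

Since $\mathcal U$ is nonprincipal, $N\ge\max(c_0,d_0)$ a.e. So for almost all $N$ the ideal $E_{k,N}$ contradicts the choice of $L_N$.
\end{proof}

\section{From gradings to automorphisms}\label{sec:auto}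

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If the field contains a primitive $n$-th root of unity, the eigenspaces of $\varphi$ give the grading. In general there are two obstacles: the characteristic may divide $n$, and the roots of unity may be missing.

\emph{The $p$-part of $n$.} Let $p=\operatorname{char}F$ and $n=p^kn'$ with $p\nmid n'$. If $p=0$, put $p^k=1$, $n'=n$. Let $\psi=\varphi^{p^k}$, which has order $n'$. On the $\varphi$-invariant subspace $C=C_L(\psi)\supseteq C_L(\varphi)$ we have $(\varphi-1)^{p^k}=\varphi^{p^k}-1=0$, while $\ker(\varphi-1)|_C=C_L(\varphi)$ has dimension $m$. Since $(\varphi-1)^i$ maps $\ker(\varphi-1)^{i+1}$ to $\ker(\varphi-1)$ with kernel $\ker(\varphi-1)^i$, we get $\dim C\le p^km\le nm$.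

\emph{Adjoining roots of unity.} Let $K=F(\omega)$ with a primitive $n'$-th root of unity $\omega$. This is a Galois extension of $F$ of degree at most $n$. Let $L_K=L\otimes_FK$, a color algebra over $K$, and extend $\psi$ to it. As $\psi^{n'}=1$ and $x^{n'}-1$ has $n'$ distinct roots in $K$, $L_K$ is the direct sum of the eigenspaces $(L_K)_i=\{x\in L_K:x^\psi=\omega^ix\}$, $i\in\mathbb Z_{n'}$, and $(L_K)_i(L_K)_j\subseteq (L_K)_{i+j}$. Since $\psi$ preserves the $Q$-grading, this makes $L_K$ a $\mathbb Z_{n'}\times Q$-graded color algebra with $(L_K)_0=C\otimes K$ of dimension at most $nm$.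

If $m=0$, then $(L_K)_0=0$, and Corollary~\ref{cor:zero} gives $(L_K)^{(2^{n'-1}-1)}=0$, hence $L^{(2^{n-1}-1)}=0$.

\emph{Descent.} By Theorem~\ref{thm:graded}, $L_K$ has a homogeneous soluble ideal $I$ of codimension at most $c(n',nm)$ and derived length at most $d(n',nm)$. For $\gamma\in\operatorname{Gal}(K/F)$ the map $1\otimes\gamma$ is a semilinear ring automorphism of $L_K$ that stabilizes each $L_q\otimes K$. So $(1\otimes\gamma)(I)$ is a $Q$-homogeneous ideal of the same codimension and derived length. Let $I'$ be the intersection of these at most $n$ ideals. It is $Q$-homogeneous, stable under the Galois group, and of codimension at most $n\,c(n',nm)$. By Galois descent for subspaces, $I'=I_F\otimes K$ with $I_F=I'\cap L$. So $I_F$ is a $Q$-homogeneous soluble ideal of $L$ of codimension at most $n\,c(n',nm)$ and derived length at most $d(n',nm)$.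

Finally, $\bigcap_{i=0}^{n-1}I_F^{\varphi^i}$ is a $\varphi$-invariant homogeneous soluble ideal of codimension at most $n^2c(n',nm)$ and derived length at most $d(n',nm)$. Hence
\[
f(n,m)=n^2\max_{n'\mid n}c(n',nm),\qquad g(n,m)=\max_{n'\mid n}d(n',nm)
\]
have the required property (for $n\ge1$; the values at $n=0$ are irrelevant). Nothing depends on $Q$, $F$ or $\epsilon$.
\end{proof}

\section{Graded-simple algebras, cyclicity, and a lower bound}\label{sec:limits}

\begin{corollary}\label{cor:simplebound}
Let $S$ be a graded-simple $\mathbb Z_n\times Q$-graded color algebra with $S^2\ne0$ and $\dim S_0\le m$. Then $\dim S\le c(n,m)$, where $c$ is the function of Theorem~\ref{thm:graded}.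
\end{corollary}

\begin{proof}
As $S=S^2\ne0$, the only homogeneous soluble ideal of $S$ is $0$. So its codimension $\dim S$ is at most $c(n,m)$.
\end{proof}

\begin{proposition}\label{prop:cyclic}
For a finite abelian group $A$ the following are equivalent.
\begin{itemize}
\item[{\rm(i)}] $A$ is cyclic.
\item[{\rm(ii)}] Every $A\times Q$-graded color algebra, with $\epsilon$ pulled back from $Q$, over any field and for any $Q$, whose component of $A$-degree $0$ is finite-dimensional has a homogeneous soluble ideal of finite codimension.
\end{itemize}
\end{proposition}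

\begin{proof}
(i) implies (ii) by Theorem~\ref{thm:qual}. If $A$ is not cyclic, it contains a subgroup $\mathbb Z_p\times\mathbb Z_p$ for some prime $p$, and a grading by this subgroup is a grading by $A$. Let $X,Y\in M_p(\mathbb C)$ be the clock and shift matrices, so that $X^p=Y^p=1$ and $XY=\zeta YX$ with a primitive $p$-th root of unity $\zeta$. The matrices $X^aY^b$, $a,b\in\mathbb Z_p$, form a basis of $M_p(\mathbb C)$, and those with $(a,b)\ne(0,0)$ have trace $0$. Hence
\[
\mathfrak{sl}_p(\mathbb C)=\bigoplus_{(a,b)\ne(0,0)}\mathbb CX^aY^b .
\]
This is a $\mathbb Z_p\times\mathbb Z_p$-grading with zero component of degree $(0,0)$, since a product of two basis elements of degrees $g$ and $h$ is a scalar multiple of the one of degree $g+h$, and basis elements of opposite degrees commute. Extending scalars, we obtain such a grading on $L=\mathfrak{sl}_p(\mathbb C(t))$, which we regard as an infinite-dimensional Lie algebra over $\mathbb C$ (so $Q=0$).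

The algebra $L$ is simple over $\mathbb C$. Let $I\ne0$ be an ideal over $\mathbb C$. Then $[I,L]$ is nonzero, as $L$ has zero center. It is closed under multiplication by $f\in\mathbb C(t)$, as $f[x,y]=[x,fy]$. So it is a nonzero ideal of the simple $\mathbb C(t)$-algebra $L$, and $L=[I,L]\subseteq I$. Thus the only ideals of $L$ are $0$, of infinite codimension, and $L$, which is not soluble. So (ii) fails.
\end{proof}

\begin{proposition}\label{prop:lower}
For even $n\ge2$ and $m\ge1$ any function $f$ as in Theorem~\ref{thm:main} satisfies $f(n,m)\ge\frac32nm$.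
\end{proposition}

\begin{proof}
Let $n=2k$. Let $\theta$ be the automorphism of $\mathfrak{sl}_2(\mathbb C)$ given by conjugation with $\operatorname{diag}(1,-1)$. It has order $2$ and its fixed points are the diagonal matrices of trace $0$, a space of dimension $1$. On $\mathfrak{sl}_2(\mathbb C)^k$ put
\[
\varphi(x_1,\dots,x_k)=(\theta x_k,x_1,\dots,x_{k-1}).
\]
Then $\varphi^k=\theta\times\dots\times\theta$, so $\varphi^{2k}=1$ and $\varphi^k\ne1$. If $k\nmid j$, then $\varphi^j$ permutes the factors nontrivially. So $\varphi$ has order $n$. Its fixed points are the elements $(x,\dots,x)$ with $\theta x=x$, a space of dimension $1$. The direct sum of $m$ copies of this algebra with this automorphism is semisimple of dimension $3km=\frac32nm$, and its fixed points have dimension $m$. Its only soluble ideal is $0$, of codimension $\frac32nm$.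
\end{proof}

So a bound for the codimension must depend on both $n$ and $m$.

\begin{thebibliography}{1}
\bibitem{Mak} N.\,Yu.~Makarenko, \emph{Lie type algebras with an automorphism of finite order}, arXiv:1411.0249 (2014).
\end{thebibliography}

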